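# The fewest $r$-cliques in a $K_s$-saturated graph

## 1. Saturated graphs, joins and clique counts

All graphs are finite and simple. A **clique** is a set of pairwise adjacent vertices, and an $r$-clique is a clique with $r$ vertices. We write $k_r(G)$ for the number of $r$-cliques of $G$, that is, the number of copies of $K_r$ in $G$, and $\omega(G)$ for the largest size of a clique.

**Definition (saturated graph).** A graph $G$ is $F$-saturated if $G$ contains no subgraph isomorphic to $F$, but joining any two non-adjacent vertices of $G$ by an edge creates a copy of $F$.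

*Example.* The cycle $C_5$ is $K_3$-saturated: it has no triangle, and any two non-adjacent vertices have a common neighbor.

**Definition (join).** The join $G\vee H$ is obtained from disjoint copies of $G$ and $H$ by adding every edge between them. A clique of $G\vee H$ is the union of a clique of $G$ and a clique of $H$ (either may be empty), so $\omega(G\vee H)=\omega(G)+\omega(H)$.

*Example.* The wheel $K_1\vee C_5$ is $K_4$-saturated. It has no $K_4$, since $\omega(K_1\vee C_5)=1+2=3$. Two non-adjacent vertices both lie on the rim. They have the hub and a rim vertex as common neighbors, and these two are adjacent, so joining the pair completes a $K_4$. This graph has $6$ vertices and $5$ triangles.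

*Example.* Let $n\ge s-1$. The graph $K_{s-2}\vee\overline{K_{n-s+2}}$ consists of a clique of size $s-2$ fully joined to an independent set of size $n-s+2$. For $s=4$ it is a "book": $n-2$ triangles sharing one edge.

**Definition (the function sat).** For graphs $H,F$, $\mathrm{sat}(n,H,F)$ is the minimum number of copies of $H$ in an $n$-vertex $F$-saturated graph.

*Example.* Take $n\le s-1$. No graph on $n$ vertices contains a $K_s$, even after an edge is added. So a $K_s$-saturated graph on $n$ vertices has no non-edge at all: it is $K_n$. Hence $\mathrm{sat}(n,K_r,K_s)=\binom nr$ for $n\le s-1$.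

**Definition (condition (∗)).** Fix $s\ge3$. A graph $G$ satisfies (∗) if every two non-adjacent vertices of $G$ have a $K_{s-2}$ in their common neighborhood.

A $K_s$-saturated graph satisfies (∗). Indeed, if $xy$ is a non-edge, the $K_s$ created by adding $xy$ must use $xy$, because $G$ was $K_s$-free, and its other $s-2$ vertices form the required clique. In (∗) we do not require $G$ to be $K_s$-free.

*Example.* Let $s=4$. Take a clique $M=\{m_1,m_1',m_2,m_2',m_3,m_3'\}$ on six vertices and a triangle $\{u_1,u_2,u_3\}$, and join $u_i$ to $m_i$ and $m_i'$ for each $i$. The non-edges are the pairs consisting of some $u_i$ and a vertex of $M$ other than $m_i,m_i'$. Such a pair has the adjacent vertices $m_i,m_i'$ as common neighbors. So (∗) holds, although $G$ contains many copies of $K_4$. We call this the **nine-vertex example**; it returns in Section 5.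

## 2. Exterior powers, contraction, Hall's theorem

The proof counts cliques as dimensions of subspaces of an exterior power, so we recall what it uses. Let $E$ be a vector space of finite dimension over a field.

**Monomials.** If $x_1,\dots,x_n$ is a basis of $E$, then the monomials $x_{i_1}\wedge\dots\wedge x_{i_j}$ with $i_1<\dots<i_j$ form a basis of $\bigwedge^jE$. In particular, if $E=A\oplus B$, choose a basis adapted to this splitting. A monomial either has all its factors in $B$ or has a factor in $A$, so for $j\ge1$
$$\textstyle\bigwedge^jE=\bigwedge^jB+A\wedge\bigwedge^{j-1}E.\tag{1}$$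

*Example.* Let $E$ have basis $e_1,e_2,e_3,e_4$, indexed by the vertices of $K_4$ minus the edge $34$. Its triangles are $123$ and $124$. They correspond to the monomials $e_1\wedge e_2\wedge e_3$ and $e_1\wedge e_2\wedge e_4$, which span a space of dimension $2=k_3$.

**Contraction.** For a linear form $\xi\in E^*$, the contraction $\iota_\xi:\bigwedge^{j+1}E\to\bigwedge^jE$ is the linear map with
$$\iota_\xi(x_0\wedge\dots\wedge x_j)=\sum_{i=0}^j(-1)^i\,\xi(x_i)\;x_0\wedge\dots\wedge\widehat{x_i}\wedge\dots\wedge x_j ,$$
where the hat means omission. It satisfies $\iota_\xi(\alpha\wedge\beta)=\iota_\xi\alpha\wedge\beta+(-1)^{p}\alpha\wedge\iota_\xi\beta$ for $\alpha\in\bigwedge^pE$.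

*Example.* $\iota_\xi(e_1\wedge e_2)=\xi(e_1)e_2-\xi(e_2)e_1$.

**Fact 1.** Let $U\subseteq E$ be a subspace and $\theta\in\bigwedge^jE$, $j\ge1$. If $\iota_\xi\theta=0$ for every $\xi\in E^*$ that vanishes on $U$, then $\theta\in\bigwedge^jU$. In particular (take $U=0$), if $\iota_\xi\theta=0$ for all $\xi\in E^*$, then $\theta=0$.

*Proof.* Extend a basis of $U$ by vectors $w_1,\dots,w_q$ to a basis of $E$, and write $\theta$ in the corresponding monomials. Let $w_l^*$ be the member of the dual basis belonging to $w_l$; it vanishes on $U$. The contraction by $w_l^*$ kills every monomial without the factor $w_l$. It sends the monomials that contain $w_l$ to distinct monomials, up to sign, by removing $w_l$. So $\iota_{w_l^*}\theta=0$ forces the coefficient of every monomial containing $w_l$ to be $0$. This holds for all $l$, so only monomials in the basis of $U$ remain. If $U=0$, there are none in degree $j\ge1$. $\square$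

**Hall's theorem.** Finite sets $S_1,\dots,S_k$ have distinct representatives $\sigma(i)\in S_i$ if and only if $|\bigcup_{i\in I}S_i|\ge|I|$ for every nonempty $I\subseteq\{1,\dots,k\}$.

*Example.* The sets $\{1,2\},\{2,3\}$ satisfy the condition, with representatives $1,2$. The sets $\{1\},\{1\}$ do not.

## 3. How few $r$-cliques can a $K_s$-saturated graph have?

A saturated graph must contain many near-copies of $K_s$, one for each non-edge. That should force it to contain many copies of $K_r$ for $r<s$. How few can there be, for a given number of vertices? The question is stated by Debsoumya Chakraborti and Po-Shen Loh in "Minimizing the numbers of cliques and cycles of fixed size in an $F$-saturated graph", arXiv:1907.01603 (2019): for $s>r\ge3$, determine $\mathrm{sat}(n,K_r,K_s)$ exactly for all $n$. The value is known for all sufficiently large $n$; the point is to have it for every $n$.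

Put
$$g_r(n)=\binom{s-2}{r}+(n-s+2)\binom{s-2}{r-1}.$$

**Theorem 1.** Let $s>r\ge 3$. Then
$$\mathrm{sat}(n,K_r,K_s)=\begin{cases}\dbinom{s-2}{r}+(n-s+2)\dbinom{s-2}{r-1}, & n\ge s-1,\\[2mm] \dbinom nr, & n\le s-1.\end{cases}$$
The two formulas agree at $n=s-1$. For every $n$ the extremal graph is unique: it is $K_{s-2}\vee\overline{K_{n-s+2}}$ for $n\ge s-1$, and $K_n$ for $n\le s-1$.

What we prove is stronger: $K_s$-freeness is dropped, and $r=2$ is included.

**Theorem 2.** Let $s\ge3$, $n\ge s-1$, and let $G$ be an $n$-vertex graph satisfying (∗), not assumed $K_s$-free. Then $k_r(G)\ge g_r(n)$ for all $2\le r\le s-1$. If equality holds for even one such $r$, then $G\cong K_{s-2}\vee\overline{K_{n-s+2}}$.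

The case $r=2$ is the Erdős–Hajnal–Moon theorem with uniqueness. Note also what the theorem says about all $r$ together: the graph $K_{s-2}\vee\overline{K_{n-s+2}}$ minimizes $k_r$ simultaneously for all $2\le r\le s-1$ among graphs satisfying (∗), and it is the unique minimizer for each such $r$ separately.

**Theorem 2 implies Theorem 1.** The case $n\le s-1$ was settled in Section 1: the only $K_s$-saturated graph is $K_n$. At $n=s-1$ the formulas agree because $\binom{s-2}{r}+\binom{s-2}{r-1}=\binom{s-1}{r}$. Let $n\ge s-1$. Every $K_s$-saturated graph satisfies (∗), so Theorem 2 gives the lower bound and the uniqueness. It remains to check the graph $K_{s-2}\vee\overline{K_{n-s+2}}$. A clique has at most one vertex in the independent part, hence at most $s-1$ vertices, so the graph is $K_s$-free. Every non-edge lies in the independent part, and adding it completes a $K_s$ with the $s-2$ vertices of the clique part. So the graph is $K_s$-saturated. It has $\binom{s-2}{r}$ $r$-cliques that avoid the independent part and $(n-s+2)\binom{s-2}{r-1}$ that meet it in one vertex, in total $g_r(n)$. $\square$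

From now on $s\ge3$ is fixed, $G$ is a graph with vertex set $V$, $|V|=n\ge s-1$, satisfying (∗), and
$$d:=s-1,\qquad k:=n-d+1=n-s+2,\qquad g_j(n)=\binom{d-1}{j}+k\binom{d-1}{j-1}.$$
We use $g_j(n)$ for every $j\ge2$. In this notation, (∗) says that two non-adjacent vertices have a $(d-1)$-clique $K$ in their common neighborhood. So $K\cup\{x\}$ and $K\cup\{y\}$ are two $d$-cliques sharing $d-1$ vertices.

## 4. Small cases by hand

*The case $n=s$.* Let $G$ be $K_s$-saturated on $s$ vertices. It is not complete, so it has a non-edge $xy$. The $K_{s-2}$ in the common neighborhood must be all the remaining vertices. So $G$ is $K_s$ minus one edge, which is $K_{s-2}\vee\overline{K_2}$. The number of $r$-cliques is $\binom{s-2}{r}+2\binom{s-2}{r-1}=g_r(s)$.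

*The case $s=4$, $r=3$.* Here $g_3(n)=0+(n-2)\cdot1=n-2$. For $n=6$ the theorem says that there are at least $4$ triangles; the wheel $K_1\vee C_5$ has $5$, the book $K_2\vee\overline{K_4}$ has $4$.

*The case $s=3$, $r=2$.* Here $d=2$, and (∗) says that any two non-adjacent vertices have a common neighbor. So $G$ is connected, and $k_2(G)\ge n-1=g_2(n)$. Connectedness is what produces the bound: we reach the vertices one at a time, each by a new edge.

## 5. Growing the graph one vertex at a time, and where growth stalls

The last case suggests a plan for every $s$. Start with a $d$-clique, and list the other vertices in an order in which each one is adjacent to all vertices of some $(d-1)$-clique among the earlier vertices. Call this a **good order**. If a good order exists, the bound follows at once. The starting clique contains $\binom dr=\binom{d-1}{r}+\binom{d-1}{r-1}$ $r$-cliques. Each of the $n-d$ later vertices is the last vertex of at least $\binom{d-1}{r-1}$ further $r$-cliques. The total is at least $\binom{d-1}{r}+(n-d+1)\binom{d-1}{r-1}=g_r(n)$.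

Can we find a good order greedily? Suppose we have reached a set $S\ne V$. If $x\notin S$ is non-adjacent to some $y\in S$, condition (∗) gives a $(d-1)$-clique $K$ in the common neighborhood of $x$ and $y$. But nothing puts $K$ inside $S$, and this is where the plan stops. In the nine-vertex example (with $d=3$) start from the triangle $S=\{u_1,u_2,u_3\}$. Every vertex of $M$ has exactly one neighbor in $S$, so no vertex can be added, and six vertices are left. In this graph another start does work: first all of $M$, then $u_1,u_2,u_3$. But (∗) gives us no rule for choosing a start, and no reason why a stalled set can be enlarged.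

What does a good order leave behind if we forget the order? It gives $d$-cliques $Q_1,\dots,Q_k$: the starting clique, and for each later vertex $v$ the clique $K\cup\{v\}$ with $K$ among the earlier vertices. Each brings a new vertex. So in any nonempty subfamily $J'$, the first member has $d$ vertices and each further one adds at least one: the members of $J'$ together cover at least $d+|J'|-1$ vertices. This is a pure counting condition with no order in it. The plan of the proof is:

1. find $k$ cliques of size $d$ satisfying this counting condition, by a maximality argument instead of a growth process;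
2. turn the counting condition into $g_r(n)$ many $r$-cliques by linear algebra, since there is no longer an order along which to count.

## 6. Independent families of $d$-cliques

Let $\mathcal Q$ be the set of all $d$-cliques of $G$. It is nonempty: if $G$ is complete, use $n\ge d$; otherwise a non-edge $xy$ and its $(d-1)$-clique $K$ give the $d$-clique $K\cup\{x\}$. For $J\subseteq\mathcal Q$ write $V(J)=\bigcup_{Q\in J}Q$.

**Definition (independent, tight).** A family $J\subseteq\mathcal Q$ is independent if $|J'|\le|V(J')|-(d-1)$ for all nonempty $J'\subseteq J$. If $J$ is independent, a nonempty $J'\subseteq J$ is tight if $|J'|=|V(J')|-(d-1)$.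

A single $d$-clique is independent and tight, since $1=d-(d-1)$.

*Example ($d=2$).* A set of edges is independent if every nonempty subset of it has fewer edges than it covers vertices. This means that it contains no cycle.

*Example ($d=3$, $G=K_4$).* Two triangles cover $4$ vertices and $2=4-2$, so they form a tight independent family. Three triangles are not independent, since $3>4-2$.

*Example (no order).* Let $d=3$ and $G=K_7$ with the seven points of the Fano plane as vertices, and take any five lines as triangles. Any two lines meet in exactly one point. Two lines cover $5$ points. A third line has at most two points in their union, so three lines cover at least $6$. A point lies on $3$ of the $7$ lines and so misses $4$; two points are both missed by only $7-3-3+1=2$ lines. So four lines cover at least $6$ points, and five lines cover all $7$. The required numbers are $4,5,6,7$, so the family is independent of size $5=n-d+1$, and the whole family is tight. But no two of its members share $d-1=2$ vertices, so it comes from no good order.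

**Lemma 1.** $\mathcal Q$ contains an independent family $\{Q_1,\dots,Q_k\}$ with $k=n-d+1$.

*Proof.* Let $J$ be an independent family that is maximal under inclusion. It is nonempty because singletons are independent. We show $|J|=k$.

**Step (a): tight sets that meet can be merged.** *If $J_1,J_2\subseteq J$ are tight and $J_1\cap J_2\neq\emptyset$, then $J_1\cup J_2$ is tight.* We have $V(J_1\cup J_2)=V(J_1)\cup V(J_2)$ and $V(J_1\cap J_2)\subseteq V(J_1)\cap V(J_2)$. Hence
$$|V(J_1\cup J_2)|+|V(J_1\cap J_2)|\le|V(J_1)|+|V(J_2)|.$$
Apply independence to the nonempty sets $J_1\cup J_2$ and $J_1\cap J_2$, then this inequality, then tightness of $J_1$ and $J_2$: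
$$|J_1\cup J_2|+|J_1\cap J_2|\le\big(|V(J_1\cup J_2)|-(d-1)\big)+\big(|V(J_1\cap J_2)|-(d-1)\big)\le|J_1|+|J_2|.$$
The two ends are equal, so equality holds throughout. In particular $J_1\cup J_2$ is tight.

Every member of $J$ lies in a tight set, namely its singleton, so it lies in a maximal one. By (a), two different maximal tight sets are disjoint. So the maximal tight sets $J_1,\dots,J_p$, with $p\ge1$, partition $J$. Put $V_i=V(J_i)$ and call the $V_i$ blocks. Adding up the tightness equations gives
$$|J|=\sum_{i=1}^p\big(|V_i|-(d-1)\big).\tag{2}$$

**Step (b): different blocks overlap little.** *$|V_i\cap V_j|\le d-2$ for $i\ne j$.* Suppose $|V_i\cap V_j|\ge d-1$. By independence of $J$ and disjointness of $J_i$ and $J_j$,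
$$|J_i|+|J_j|\le|V_i\cup V_j|-(d-1)\le|V_i|+|V_j|-2(d-1)=|J_i|+|J_j|.$$
So equality holds and $J_i\cup J_j$ is tight, against the maximality of $J_i$.

**Step (c): every $d$-clique, in $J$ or not, sits in one block.** *Every $Q\in\mathcal Q$ is contained in exactly one $V_i$.* It is contained in at most one, since $|Q|=d>d-2$ and (b) holds. If $Q\in J$, it is contained in the block of the part that contains it. Let $Q\notin J$. By maximality, $J\cup\{Q\}$ is not independent. The violating subfamily must contain $Q$, so it is $J'\cup\{Q\}$ with $J'\subseteq J$, and $J'\ne\emptyset$ because $\{Q\}$ is independent. Then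
$$|J'|+1>|V(J')\cup Q|-(d-1)\ge|V(J')|-(d-1)\ge|J'|.$$
All terms are integers, so the last two inequalities are equalities. Thus $J'$ is tight and $Q\subseteq V(J')$. The tight set $J'$ lies in some maximal tight set $J_i$, so $Q\subseteq V_i$.

**Step (d): neighboring cliques share a block.** *Two $d$-cliques with $d-1$ common vertices lie in the same $V_i$.* By (c) they lie in blocks $V_i$ and $V_j$. These share at least $d-1$ vertices, so $i=j$ by (b).

**Step (e): every non-edge sits in a block.** This is where (∗) enters. *If $xy$ is a non-edge, then $x,y\in V_i$ for some $i$.* Take the $(d-1)$-clique $K$ from (∗) and apply (d) to $K\cup\{x\}$ and $K\cup\{y\}$.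

**Step (f): thin out each block to a clique and count.** For each $i$ choose $P_i\in J_i$, a $d$-clique inside $V_i$. Delete from $V$ everything in the blocks except these cliques: let
$$X:=V\setminus\bigcup_i(V_i\setminus P_i),\qquad\text{so that } X\cap V_i\subseteq P_i\text{ for all }i.$$

*$X$ is a clique.* If $x,y\in X$ were distinct and non-adjacent, then by (e) there would be an $i$ with $x,y\in X\cap V_i\subseteq P_i$. But $P_i$ is a clique.

*$|X|\le d$.* Suppose $|X|\ge d+1$. Every $d$-subset of $X$ is a $d$-clique. Any two $d$-subsets of $X$ are linked by a sequence of $d$-subsets in which one vertex is exchanged at a time, so consecutive ones share $d-1$ vertices. By (d), all of them lie in one block $V_j$. Hence $X\subseteq V_j$, and $X=X\cap V_j\subseteq P_j$, against $|P_j|=d<|X|$.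

We deleted at most $\sum_i(|V_i|-d)$ vertices, so $d\ge|X|\ge n-\sum_i(|V_i|-d)$. With (2),
$$|J|=\sum_{i=1}^p(|V_i|-d)+p\ \ge\ n-d+p\ \ge\ n-d+1.$$
On the other hand, independence of $J$ gives $|J|\le|V(J)|-(d-1)\le n-d+1$. So $|J|=n-d+1=k$. $\square$

For $r=d=s-1$ the lower bound of Theorem 2 is now proved, since $g_d(n)=\binom{d-1}{d}+k\binom{d-1}{d-1}=k$. For $r<d$ we must count the $r$-subsets of $Q_1,\dots,Q_k$, and these overlap.

## 7. A generic subspace with one vector in each clique

To count $r$-cliques by dimension, attach to each $r$-clique a monomial, and show that these monomials span a space of dimension $g_r(n)$ after passing to a suitable quotient. Which quotient? Look at the extremal graph. Let $U$ be spanned by the basis vectors of its $k$ independent vertices, and $W$ by those of the other $d-1$ vertices. The $r$-cliques are exactly the monomials with at most one factor from $U$. So they form a basis of $\bigwedge^rE$ modulo all monomials with two factors from $U$. In a general $G$ there is no such set of $k$ vertices. We look instead for a $k$-dimensional subspace $U$, not spanned by basis vectors, with two properties: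 it contains a vector supported on each $Q_i$, and it is complementary to the coordinate space of any $d-1$ vertices. Independence of the family is what makes such a $U$ exist.

Let $F=\mathbb Q(t_{iv}:1\le i\le k,\ v\in Q_i)$ with independent indeterminates $t_{iv}$, and let $E=F^V$ with basis $(e_v)_{v\in V}$. With $Q_1,\dots,Q_k$ from Lemma 1 put
$$a_i=\sum_{v\in Q_i}t_{iv}e_v,\qquad E_i=\operatorname{span}(e_v:v\in Q_i)\ni a_i,\qquad U=\operatorname{span}(a_1,\dots,a_k).$$

**Lemma 2.** $\dim U=k$, and for every $T\subseteq V$ with $|T|=d-1$ we have $E=U\oplus\operatorname{span}(e_v:v\in T)$.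

*Proof.* Let $A$ be the $k\times n$ matrix with rows $a_1,\dots,a_k$. Let $T\subseteq V$ with $|T|=d-1$, let $X=V\setminus T$, so $|X|=n-d+1=k$, and let $A_X$ be the square submatrix of $A$ with columns in $X$.

**Step 1: $\det A_X\ne0$.** For every nonempty $I\subseteq\{1,\dots,k\}$, independence gives
$$\Big|X\cap\bigcup_{i\in I}Q_i\Big|\ge\Big|\bigcup_{i\in I}Q_i\Big|-(d-1)\ge|I|.$$
By Hall's theorem for the sets $X\cap Q_i$ there is an injection $\sigma$ from the rows to $X$ with $\sigma(i)\in Q_i$. It is a bijection, as $|X|=k$. The expansion of $\det A_X$ is the sum of $\pm\prod_it_{i\sigma(i)}$ over all such bijections. Different bijections give different monomials in the indeterminates, so nothing cancels, and $\det A_X\ne0$.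

**Step 2: the direct sum.** By Step 1 the rows of $A$ are linearly independent, so $\dim U=k$. If a combination $\lambda A$ of the rows lies in $\operatorname{span}(e_v:v\in T)$, its entries in the columns $X$ vanish: $\lambda A_X=0$. Hence $\lambda=0$. So $U\cap\operatorname{span}(e_v:v\in T)=0$. Since $k+(d-1)=n$, the sum is all of $E$. $\square$

*Example.* Let $d=2$ and let $G$ be the path $1,2,3$, with $Q_1=\{1,2\}$ and $Q_2=\{2,3\}$. Then $a_1=t_{11}e_1+t_{12}e_2$ and $a_2=t_{22}e_2+t_{23}e_3$. Omitting column $1$, $2$ or $3$ leaves the determinants $t_{12}t_{23}$, $t_{11}t_{23}$, $t_{11}t_{22}$, all nonzero. So $U$ is a plane that contains none of $e_1,e_2,e_3$.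

For $j\ge2$ let
$$I_j:=\textstyle\bigwedge^2U\wedge\bigwedge^{j-2}E\subseteq\bigwedge^jE .$$
Choose a basis of $E$ that consists of a basis of $U$ ($k$ vectors) and $d-1$ further vectors. In this basis, $I_j$ is spanned by the monomials with at least two factors from $U$: each such monomial lies in $I_j$, and $I_j$ is generated by products of two basis vectors of $U$ with a monomial. The remaining monomials have no factor or one factor from $U$, so
$$\dim\Big(\textstyle\bigwedge^jE/I_j\Big)=\binom{d-1}{j}+k\binom{d-1}{j-1}=g_j(n).\tag{3}$$

For a vertex set $P=\{v_1,\dots,v_j\}$, in a fixed order, let $e_P=e_{v_1}\wedge\dots\wedge e_{v_j}$. Let $D_j\subseteq\bigwedge^jE$ be the span of the $e_P$ over all $j$-cliques $P$ of $G$. Since the $e_P$ are different members of a basis,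
$$\dim D_j=k_j(G).\tag{4}$$

*Example (continued).* For the path, $D_2=\operatorname{span}(e_1\wedge e_2,\ e_2\wedge e_3)$. The space $I_2=\bigwedge^2U$ is spanned by
$$a_1\wedge a_2=t_{11}t_{22}\,e_1\wedge e_2+t_{11}t_{23}\,e_1\wedge e_3+t_{12}t_{23}\,e_2\wedge e_3 .$$
Its coefficient at $e_1\wedge e_3$ is nonzero, so $D_2\oplus I_2=\bigwedge^2E$, in line with $k_2=2=g_2(3)$.

## 8. The cliques span everything modulo $I_r$

**Proposition 3.** For $2\le r\le d$ we have $D_r+I_r=\bigwedge^rE$. Hence $k_r(G)\ge g_r(n)$.

*Proof.* All subsets of $Q_i$ are cliques, so $\bigwedge^rE_i\subseteq D_r$ for each $i$. For each $i$ choose $T_i\subset Q_i$ with $|T_i|=d-1$ and put $W_i=\operatorname{span}(e_v:v\in T_i)\subseteq E_i$. By Lemma 2, $E=U\oplus W_i$.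

**Step 1: products with a factor $a_i$.** Apply (1) in degree $r-1\ge1$ to this splitting: $\bigwedge^{r-1}E=\bigwedge^{r-1}W_i+U\wedge\bigwedge^{r-2}E$. Multiply by $a_i$. The second summand becomes $a_i\wedge U\wedge\bigwedge^{r-2}E$, which lies in $I_r$ because $a_i\in U$. The first lies in $\bigwedge^rE_i$ because $a_i\in E_i$ and $W_i\subseteq E_i$. So
$$a_i\wedge\textstyle\bigwedge^{r-1}E\ \subseteq\ a_i\wedge\bigwedge^{r-1}W_i+I_r\ \subseteq\ \bigwedge^rE_i+I_r\ \subseteq\ D_r+I_r .$$
Here both properties of $U$ are used: $a_i$ lies in $U$ and also in $E_i$, and $U$ is complementary to a coordinate space inside the same $E_i$.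

**Step 2: products with any factor from $U$.** The $a_i$ span $U$, so $U\wedge\bigwedge^{r-1}E\subseteq D_r+I_r$.

**Step 3: everything.** By (1) for $E=U\oplus W_1$ in degree $r$, $\bigwedge^rE=\bigwedge^rW_1+U\wedge\bigwedge^{r-1}E$. The first summand lies in $\bigwedge^rE_1\subseteq D_r$, the second in $D_r+I_r$. So $\bigwedge^rE=D_r+I_r$.

Consequently $D_r$ maps onto $\bigwedge^rE/I_r$, and by (4) and (3), $k_r(G)=\dim D_r\ge g_r(n)$. $\square$

This is the inequality of Theorem 2. With the construction in Section 3 it determines $\mathrm{sat}(n,K_r,K_s)$ for all $n$.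

## 9. Equality for one $r$ propagates to larger cliques

Now suppose $k_r(G)=g_r(n)$ for one $r$ with $2\le r\le d$. The map $D_r\to\bigwedge^rE/I_r$ is a surjection between spaces of equal dimension, hence injective: $D_r\cap I_r=0$. We carry this upward in degree. The tool is contraction: it lowers the degree by one, and it maps clique monomials to combinations of clique monomials, because subsets of cliques are cliques.

**Lemma 4.** If $j\ge2$ and $D_j\cap I_j=0$, then $D_{j+1}\cap I_{j+1}=0$.

*Proof.* Let $\theta\in D_{j+1}\cap I_{j+1}$. For every $\xi\in E^*$ and every $(j+1)$-clique $P$, $\iota_\xi e_P$ is a combination of the $e_{P\setminus\{v\}}$ with $v\in P$, so $\iota_\xi D_{j+1}\subseteq D_j$.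

**Step 1: $\theta\in\bigwedge^{j+1}U$.** Let $\xi$ vanish on $U$. For $u,u'\in U$ and $\omega\in\bigwedge^{j-1}E$ the product rule gives
$$\iota_\xi(u\wedge u'\wedge\omega)=\xi(u)\,u'\wedge\omega-\xi(u')\,u\wedge\omega+u\wedge u'\wedge\iota_\xi\omega=u\wedge u'\wedge\iota_\xi\omega\in I_j .$$
So $\iota_\xi\theta\in D_j\cap I_j=0$ for every $\xi$ vanishing on $U$. By Fact 1, $\theta\in\bigwedge^{j+1}U$.

**Step 2: $\theta=0$.** Now let $\xi\in E^*$ be arbitrary. Contraction maps $\bigwedge^{j+1}U$ into $\bigwedge^jU$, and $\bigwedge^jU\subseteq I_j$ because $j\ge2$. So $\iota_\xi\theta\in\bigwedge^jU\cap D_j\subseteq I_j\cap D_j=0$. By the last sentence of Fact 1, $\theta=0$. $\square$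

By induction, $D_j\cap I_j=0$ for all $j\ge r$. Then $D_j$ embeds into $\bigwedge^jE/I_j$, and (3) and (4) give $k_j(G)\le g_j(n)$ for all $j\ge r$. Two values of $j$ matter.

- For $j=d+1=s$: $g_s(n)=\binom{d-1}{d+1}+k\binom{d-1}{d}=0$, so $G$ is $K_s$-free.
- For $j=d$ (allowed, as $d\ge r$): $k_d(G)\le g_d(n)=k=n-d+1$.

## 10. A rank count that forces complete multipartite structure

We now know that $G$ satisfies (∗), is $K_s$-free, and has at most $n-d+1$ cliques of size $d$. From this we identify $G$.

**Step 1: split $G$ as a join.** Let $C_1,\dots,C_m$ be the vertex sets of the connected components of the complement $\overline G$. Vertices in different $C_j$ are adjacent in $G$, so $G$ is the join of the graphs $G[C_j]$. Put $\omega_j=\omega(G[C_j])\ge1$. Clique numbers add over joins, and $\omega(G)=d$ because $\mathcal Q\ne\emptyset$ and $G$ is $K_{d+1}$-free. So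
$$\sum_{j=1}^m\omega_j=d .$$
In particular $m\le d$. Every $Q\in\mathcal Q$ has $|Q\cap C_j|\le\omega_j$ for all $j$ and $|Q|=d=\sum_j\omega_j$, hence $|Q\cap C_j|=\omega_j$ for all $j$.

**Step 2: bound the rank of the clique vectors from below.** Let $\mathbf 1_Q\in\mathbb R^V$ be the incidence vector of $Q$. Let $y\in\mathbb R^V$ be orthogonal to $\mathbf 1_Q$ for all $Q\in\mathcal Q$. For a non-edge $xx'$ take the $(d-1)$-clique $K$ from (∗). Then
$$y\cdot\mathbf 1_{K\cup\{x\}}=0=y\cdot\mathbf 1_{K\cup\{x'\}},$$
and subtracting gives $y_x=y_{x'}$. So $y$ takes equal values at the ends of each edge of $\overline G$, hence is constant on each component $C_j$, say with value $y_j$. By Step 1, orthogonality to any one $\mathbf 1_Q$ reads $\sum_j\omega_jy_j=0$. This is one nontrivial linear condition on $(y_1,\dots,y_m)$, as all $\omega_j\ge1$. So the vectors $y$ form a space of dimension at most $m-1$, and the $\mathbf 1_Q$ have rank at least $n-(m-1)$.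

**Step 3: compare.** The number of $d$-cliques is at least the rank of their incidence vectors, so
$$n-d+1\ \ge\ k_d(G)\ \ge\ \operatorname{rank}\{\mathbf 1_Q:Q\in\mathcal Q\}\ \ge\ n-m+1\ \ge\ n-d+1 .$$
Equality holds throughout. Hence $m=d$ and $k_d(G)=n-d+1$. Since $\sum_j\omega_j=d$ with $d$ terms, each at least $1$, all $\omega_j=1$. So each $G[C_j]$ has no edges, and $G$ is complete $d$-partite with parts $C_1,\dots,C_d$.

**Step 4: find the part sizes.** Write $|C_j|=1+b_j$ with $b_j\ge0$, so $\sum_jb_j=n-d$. A $d$-clique picks one vertex from each part, so
$$\prod_{j=1}^d(1+b_j)=k_d(G)=n-d+1=1+\sum_{j=1}^db_j .$$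
Expand the left side: it is $1+\sum_jb_j+\sum_{i<j}b_ib_j$ plus further nonnegative terms. So $b_ib_j=0$ for all $i\ne j$, and at most one $b_j$ is nonzero. Thus $d-1$ parts are single vertices and the remaining part has $n-d+1$ vertices:
$$G\cong K_{d-1}\vee\overline{K_{n-d+1}}=K_{s-2}\vee\overline{K_{n-s+2}} .$$
This completes the proof of Theorem 2, and with it Theorem 1. $\blacksquare$

## 11. Weak saturation does not suffice when $r\ge3$

A graph is **weakly $K_s$-saturated** if its missing edges can be added one at a time, in some order, so that each added edge completes a new $K_s$. Every graph with (∗) has this property, in any order. Could (∗) be replaced by it in Theorem 2? Not for $r\ge3$ in general, as the following graph shows.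

Let $s=4$, $r=3$, $n=5$. Take $K_4$ on $\{a,b,c,d'\}$ without the edge $ad'$, and add a vertex $e$ adjacent exactly to $a$ and $d'$. The missing edges are $ad'$, $eb$, $ec$. Add them in this order.

- Adding $ad'$ completes the $K_4$ on $\{a,b,c,d'\}$.
- Adding $eb$ completes the $K_4$ on $\{e,a,b,d'\}$: the edges $ea,ed',ab,bd'$ were there from the start and $ad'$ was added before.
- Adding $ec$ completes the $K_4$ on $\{e,a,c,d'\}$ in the same way.

So $G$ is weakly $K_4$-saturated. Its triangles are $abc$ and $bcd'$ only: a triangle through $e$ would need the edge $ad'$. Thus $k_3(G)=2<3=g_3(5)$. In terms of the proof, $k=n-d+1=3$, while $G$ has only two $3$-cliques, so already the conclusion of Lemma 1 fails. Condition (∗) fails at the non-edge $eb$, whose common neighborhood $\{a,d'\}$ contains no edge of $G$.
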